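# The boundary of the infected region in first-passage percolation

## 1. Two theorems on the boundary of $B(t)$

Throughout, $d\ge 2$, and $(t_e)_{e\in\mathcal E^d}$ are i.i.d. nonnegative (finite) random variables on the nearest-neighbor edges of $\mathbb Z^d$. For $x,y\in\mathbb Z^d$ let
$$T(x,y)=\inf_{\gamma:x\to y}\ \sum_{e\in\gamma}t_e ,\qquad B(t)=\{x\in\mathbb Z^d:\ T(0,x)\le t\},$$
where the infimum is over finite lattice paths. Let $\partial_{\rm e}B(t)$ be the set of edges with exactly one endpoint in $B(t)$, and let $\partial_{\rm e}^{\rm ext}B(t)$ be the set of those edges of $\partial_{\rm e}B(t)$ whose endpoint outside $B(t)$ lies in the unbounded component of $\mathbb Z^d\setminus B(t)$. Let $Y$ be the minimum of $2d$ i.i.d. copies of $t_e$, and $p_c$ the critical probability of bond percolation on $\mathbb Z^d$.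

**Theorem 1.** Assume $\mathbf P(t_e=0)<p_c$. There is a deterministic $C<\infty$, depending only on $d$ and the law of $t_e$, such that almost surely there is a (random) $t_0$ with
$$\#\partial_{\rm e}B(t)\le Ct^{d-1}\,\mathbf E[Y\wedge t]\qquad\text{and}\qquad \#\partial_{\rm e}^{\rm ext}B(t)\le Ct^{d-1}\qquad\text{for all real }t\ge t_0 .$$

**Theorem 2.** Assume $\mathbf P(t_e=0)<p_c$. There is $c>0$, depending only on $d$ and the law of $t_e$, such that almost surely for all large real $t$
$$\#\partial_{\rm e}B(t)\ge ct^{d-1}\,\mathbf E[Y\wedge t]\qquad\text{and}\qquad \#\partial_{\rm e}^{\rm ext}B(t)\ge ct^{d-1}.$$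

The question whether Theorem 1 holds for every law with $\mathbf P(t_e=0)<p_c$ comes from Damron, Hanson and Lam, "The size of the boundary in first-passage percolation", arXiv:1709.09613 (2017). The answer is yes. Theorem 2 shows that the orders are exact; Theorem 1 does not depend on it.

Here is what the statement says. An infection starts at $0$ and needs time $t_e$ to cross the edge $e$; $B(t)$ is the infected set. The hypothesis says that edges of weight $0$ do not percolate, and its only use is the estimate (4.1) below, by which long paths are expensive. No moment is assumed. If $\mathbf E Y=\infty$, then even $\mathbf E T(0,e_1)=\infty$, because every path from $0$ to $e_1$ uses an edge at $0$. The bounds hold at all large times simultaneously, with a deterministic constant. The factor satisfies $0<\mathbf E[Y\wedge 1]\le\mathbf E[Y\wedge t]\le t$ for $t\ge1$.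

*Example (constant weights).* Let $d=2$, $t_e=1$, $t\ge1$ an integer. Then $B(t)=\{|x_1|+|x_2|\le t\}$. Of the $4t$ points with $|x_1|+|x_2|=t$, the four corners have $3$ edges leading outward and the others have $2$, so $\#\partial_{\rm e}B(t)=2(4t-4)+12=8t+4$. All these edges are exterior, and $Y=1$.

*Example (a hole).* Let $d=2$ and let all weights be $1$ except the four edges at $z=(3,0)$, which have weight $10$. The neighbors of $z$ are infected at times $2$ (for $(2,0)$), $4$ (for $(3,\pm1)$) and $6$ (for $(4,0)$, since the straight path crosses $z$ and the detour costs $6$), while $T(0,z)=12$. For $6\le t<12$ the vertex $z$ is a hole: its four edges belong to $\partial_{\rm e}B(t)$ and not to $\partial^{\rm ext}_{\rm e}B(t)$.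

This is where $Y$ comes from. A vertex whose $2d$ edges all have weight larger than $z$ stays uninfected for a time at least $z$ after its surroundings are first reached. If about $t^{d-1}$ vertices have neighborhoods first reached around time $t-k$, for each $k\le t$, then the number of holes of this kind at time $t$ should be about $t^{d-1}\sum_{k\le t}\mathbf P(Y>k)\approx t^{d-1}\mathbf E[Y\wedge t]$. For instance, if $\mathbf P(t_e>z)=z^{-p}$ for $z\ge1$, then $\mathbf P(Y>z)=z^{-2dp}$ and $\mathbf E[Y\wedge t]=1+\int_1^tz^{-2dp}\,dz$. This is bounded if $2dp>1$, equals $1+\log t$ if $2dp=1$, and is of order $t^{1-2dp}$ if $2dp<1$. In the last case the full boundary is much larger than the exterior one.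

## 2. Bounded weights: averaging over time, and the width $t^{4/5}$

Suppose for a moment that $t_e\le1$. If $\{x,y\}\in\partial_{\rm e}B(t)$ with $x\in B(t)$, then $t<T(0,y)\le t+1$. Hence
$$\#\partial_{\rm e}B(t)\le 2d\,\#\{y:\ t<T(0,y)\le t+1\}.$$
Summing over integers $0\le t<n$ telescopes: $\sum_{t<n}\#\partial_{\rm e}B(t)\le2d\,\#B(n)$, and $\#B(n)\le Cn^d$ for large $n$ (this is (4.2) below). So the bound $C'n^{d-1}$ holds for at least half of the integers $t<n$. The sum says nothing about one given time: a single shell $\{t<T\le t+1\}$ might be much too large.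

To treat a given time, one would use a rate of convergence. Suppose $T(0,x)$ agrees with a norm $g(x)$ up to $t^{4/5}$ in the relevant region. Then
$$\#\{t-w<T(0,\cdot)\le t\}\le\#\{t-w-t^{4/5}\le g\le t+t^{4/5}\}\le C(w+t^{4/5})\,t^{d-1}\qquad(w\ge1).$$
For $w\ge t^{4/5}$ this is the right order. For $w=1$ we lose a factor $t^{4/5}$, and any error that grows with $t$ loses something. The comparison is made over the distance $t$ from the origin, and so it cannot see a shell of width $1$.

One can instead measure from the front. Let $A=\{T(0,\cdot)\le t-S\}$ with $S\ll t$. The time at which a point near the front of $B(t)$ is infected is about $t-S$ plus its norm distance to $A$, with an error that depends on $S$ only. The price is that $A$ is an arbitrary finite set, whose surface we do not control. What saves us is that we need only compare a thin shell around $A$ with a thicker shell around the same $A$, and for a norm such a comparison holds for every $A$.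

## 3. Kneser's monotonicity for distance shells

**Lemma 3.1.** Let $g$ be a norm on $\mathbb R^d$, $A\subset\mathbb R^d$ finite and nonempty, $D(x)=\min_{z\in A}g(x-z)$ and $H(\varrho)=\mathrm{vol}\{D\le\varrho\}$. There is a nonincreasing $\varphi\ge0$ on $(0,\infty)$ with $H(b)-H(a)=\int_a^b\varphi(\varrho)\varrho^{d-1}\,d\varrho$ for $0\le a<b$. Hence for $0<a<b<c$
$$H(c)-H(b)\le\frac{c-b}{b-a}\Big(\frac ca\Big)^{d-1}\big(H(b)-H(a)\big),\tag{3.1}$$
$$H(c)-H(b)\le d\,\frac{(c-b)c^{d-1}}{b^d}\,H(b).\tag{3.2}$$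

*Example.* For $d=1$, $A=\{0,3\}$, $g=|\cdot|$: $H(\varrho)=4\varrho$ for $\varrho\le\frac32$ and $H(\varrho)=3+2\varrho$ afterwards. The density $\varphi$ drops from $4$ to $2$ when the two intervals meet.

*Proof.* Let $A=\{z_1,\dots,z_m\}$ with distinct $z_i$, and let $V_i$ be the set of $x$ for which $i$ is the least index minimizing $g(x-z_i)$. The $V_i$ are Borel sets that partition $\mathbb R^d$, and $D=g(\cdot-z_i)$ on $V_i$. Each $V_i$ is star-shaped about $z_i$. Indeed, let $x\in V_i$, $0<\lambda<1$, $x_\lambda=z_i+\lambda(x-z_i)$. Then for every $j$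
$$g(x_\lambda-z_j)\ge g(x-z_j)-(1-\lambda)g(x-z_i)\ge\lambda g(x-z_i)=g(x_\lambda-z_i),$$
and the second inequality is strict if $g(x-z_j)>g(x-z_i)$, in particular for $j<i$. So $x_\lambda\in V_i$. In $g$-polar coordinates around $z_i$,
$$\mathrm{vol}\{x\in V_i:\ a<g(x-z_i)\le b\}=\int_a^bd\,\varrho^{d-1}\,\mathrm{vol}\{y:0<g(y)\le1,\ z_i+\varrho\,y/g(y)\in V_i\}\,d\varrho .$$
The inner volume is nonincreasing in $\varrho$ because $V_i$ is star-shaped. Sum over $i$. Finally, monotonicity of $\varphi$ gives $H(c)-H(b)\le\varphi(b)(c-b)c^{d-1}$, $H(b)-H(a)\ge\varphi(b)(b-a)a^{d-1}$ and, since $H(0)=0$, $H(b)\ge\varphi(b)b^d/d$. $\square$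

The formula shows that level sets $\{D=\varrho\}$, $\varrho>0$, have volume $0$. To pass to lattice points, suppose $g\le C_0|\cdot|$ with the sup-norm $|\cdot|$. On a unit cube $x+[0,1)^d$ the function $D$ varies by at most $C_0$. Hence
$$\#\{x\in\mathbb Z^d: D(x)\in[\alpha,\beta]\}\le\mathrm{vol}\{D\in[\alpha-C_0,\beta+C_0]\},\tag{3.3}$$
$$\mathrm{vol}\{D\in(a,b]\}\le\#\{x\in\mathbb Z^d: D(x)\in[a-C_0,b+C_0]\}.\tag{3.4}$$

Here is how this will be used, in an idealized form. Suppose that infection times at distance about $S$ from $A=\{T\le t-S\}$ equal $t-S+D$ up to $S^{4/5}$. Take widths $S^{4/5}\ll w\ll u\ll S$. By (3.1), the shell $\{t-w<T\le t\}$, divided by $w$, exceeds the shell $\{t-u<T\le t\}$, divided by $u$, at most by a factor $1+O(S^{4/5}/w+w/u+u/S)$. With $w\approx S^{17/20}$ and $u\approx S^{19/20}$ this is $1+O(S^{-1/20})$. Now let $S'$ satisfy $S'^{17/20}=S^{19/20}$; then $u$ is the small width at scale $S'$. Iterating from $S$ of order $t$ down to $S$ of order $1$ multiplies factors $1+O(S_k^{-1/20})$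 with $S_k$ growing faster than geometrically. The product converges, and no power of $t$ is lost.

Three things stand between this picture and a proof. A vertex with very heavy edges is not infected at the time the norm predicts; Section 5 replaces $T(0,x)$ by the time at a nearby vertex without that defect. The norm comparison fails in some blocks; Section 7 defines these. And the blocks met by the front are selected by the weights themselves, so "a block is bad with small probability" does not apply directly; Section 8 deals with this by exploring $B(t)$ step by step.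

## 4. Conventions and two quoted estimates

$\Lambda(x,m)=\{y\in\mathbb Z^d:|y-x|\le m\}$, and diameters are in sup-norm; $|\cdot|_1$ is the $\ell^1$-norm. "Path", "connected", "adjacent" refer to nearest neighbors; two vertices are $*$-adjacent if their sup-distance is $1$. An edge is *internal* to a set if both endpoints lie in it. $T(\gamma)=\sum_{e\in\gamma}t_e$. For $K\ge1$, $T^K$ is the same as $T$ with weights $t_e\wedge K$. $C,c$ are positive constants depending only on $d$ and the law of $t_e$. "Dyadic" means of the form $2^i$, $i\in\mathbb N$.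

Kesten, *Aspects of first passage percolation* (1986), Prop. 5.8, applied to $t_e\wedge1$ (whose atom at $0$ is $\mathbf P(t_e=0)<p_c$), gives $a\in(0,1]$ with
$$\mathbf P\big(\exists\text{ self-avoiding path from }0\text{ with at least }m\text{ edges and }T^1<am\big)\le Ce^{-cm}.\tag{4.1}$$
Since $T\ge T^K\ge T^1$, Borel–Cantelli shows that a.s. all $B(t)$ are finite and that (self-avoiding) geodesics for $T$ and $T^K$ between any two points exist: only finitely many self-avoiding paths from a given point have cost below a given bound. Put $C_3=8/a$. If $x\in B(4t)$ and $|x|>8t/a$, a geodesic to $x$ has more than $8t/a$ edges and $T^1\le4t$, so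
$$\mathbf P\big(B(4t)\not\subset\Lambda(0,C_3t)\big)\le Ce^{-ct}.\tag{4.2}$$

Talagrand, *A new look at independence*, Ann. Probab. 24 (1996), Thm 6.6: if $f$ is convex or concave and $\sigma$-Lipschitz (for the Euclidean norm) on $[0,1]^n$, then for independent coordinates and a median $m$ of $f$,
$$\mathbf P(|f-m|\ge u)\le4e^{-cu^2/\sigma^2}.\tag{4.3}$$

## 5. Black clusters, their fillings, and the time $\hat T$

**Definition (black, white).** Fix $M\ge1$. A vertex is black if some incident edge has $t_e>M$, and white otherwise. So an edge with a white endpoint has $t_e\le M$.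

*Choice of $M$.* A $*$-connected set of $k$ vertices contains at least $k/3^d$ vertices at mutual distance $\ge2$ (choose greedily), and these have disjoint sets of incident edges. There are at most $9^{dk}$ $*$-connected sets of size $k$ containing a given vertex: walk around a spanning tree, with $2(k-1)$ steps and fewer than $3^d$ choices each. With $q_M=\mathbf P(v\text{ black})\le2d\,\mathbf P(t_e>M)$ the probability below is thus at most $(9^dq_M^{1/3^d})^k$, and for $M$ large
$$\mathbf P(v\text{ lies in a }*\text{-connected black set of size}\ge k)\le e^{-k},\qquad k\ge1.\tag{5.1}$$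
A.s. all black $*$-components are finite. From now on the letter $C$, when it is a set, denotes such a component.

**Definition (fill, exterior boundary, $\mathcal W$).** For a finite set $C$, $\mathrm{fill}(C)$ is $C$ together with the bounded components of $\mathbb Z^d\setminus C$. It lies in the bounding box of $C$, whose complement is connected; so $\mathrm{diam}\,\mathrm{fill}(C)=\mathrm{diam}\,C$. Further, $\partial_{ext}C$ is the set of vertices of the unbounded component of $\mathbb Z^d\setminus C$ that are $*$-adjacent to $C$. Let $\mathcal W=\mathbb Z^d\setminus\bigcup_C\mathrm{fill}(C)$, the union over all black $*$-components. All vertices of $\mathcal W$ are white.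

*Example.* Let $d=2$. If $\{0,e_1\}$ is the only edge with $t_e>M$, then $C=\{0,e_1\}=\mathrm{fill}(C)$, and $\partial_{ext}C$ consists of the $10$ vertices around it. If the heavy edges are the $8$ edges of the cycle around $0$ (the boundary of the $3\times3$ square), then $C$ is this cycle, $0$ is white, and $\mathrm{fill}(C)$ is the full $3\times3$ square. So $0$ is white but not in $\mathcal W$.

*Sizes of fills.* Let $z\in\mathrm{fill}(C)$. The two half-lines from $z$ in directions $\pm e_1$ both meet $C$, since a half-line must leave a bounded component of $\mathbb Z^d\setminus C$. So $C\ni z+je_1$ for some $0\le j\le\mathrm{diam}\,C<|C|$. By (5.1),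
$$\mathbf P\big(\exists C:z\in\mathrm{fill}(C),\ \mathrm{diam}\,C\ge m\big)\le\sum_{j\ge0}e^{-\max(j,m)-1}\le(m+2)e^{-m},\qquad\mathbf E\sum_{C:\,0\in\mathrm{fill}(C)}|C|<\infty;\tag{5.2}$$
for the second claim bound the sum by $\sum_{j\ge0}|C(je_1)|1\{|C(je_1)|>j\}$, where $C(x)$ is the component of $x$ (empty if $x$ is white). In particular a.s. every vertex lies in finitely many fills.

The next lemma is needed to walk around a black cluster.

**Lemma 5.1.** If $C$ is finite, nonempty and $*$-connected, then $\partial_{ext}C$ is connected.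

*Proof.* Use the unit cubical complex on $\mathbb R^d$ with vertex set $\mathbb Z^d$. Let $X$ be the union of the closed cells with no vertex in $C$. A point $p$ with minimal cell $\sigma$ lies in $X$ iff $\sigma$ has no vertex in $C$, since $\sigma$ is a face of every closed cell containing $p$. A point $c\in\mathbb Z^d$ is a vertex of $\sigma$ iff $p\in c+(-1,1)^d$. So $\mathbb R^d\setminus X=U:=\bigcup_{c\in C}(c+(-1,1)^d)$, which is connected because $C$ is $*$-connected.

The vertex set of a cell is connected. Hence each cell in $X$ has all its vertices in one component $O'$ of $\mathbb Z^d\setminus C$, and $X$ is the disjoint union of subcomplexes $X_{O'}$, where $X_{O'}$ consists of the cells with all vertices in $O'$. Each $X_{O'}$ is connected because $O'$ is connected by lattice edges. Let $O$ be the unbounded component and put $P=X_O$, $Q=\overline{\mathbb R^d\setminus X_O}$.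

We check that $Q$ is the union of the closed unit cubes not contained in $X_O$. The interior of such a cube misses $X_O$, since an interior point has the cube itself as minimal cell; so the cube is in $Q$. Conversely, a point outside $X_O$ lies only in cubes not contained in $X_O$, and the union of these cubes is closed. Thus $P,Q$ are subcomplexes with $P\cup Q=\mathbb R^d$. The set $\mathbb R^d\setminus X_O=U\cup\bigcup_{O'\ne O}X_{O'}$ is connected: $U$ and each $X_{O'}$ are connected, and each $O'$ has a vertex adjacent to $C$, which lies in $\overline U$. So $Q$ is connected, and $P$ is connected. Since $\mathbb R^d$ is connected and $P,Q$ are closed and nonempty, $P\cap Q\ne\emptyset$. The reduced Mayer–Vietoris sequence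
$$0=H_1(\mathbb R^d)\to\tilde H_0(P\cap Q)\to\tilde H_0(P)\oplus\tilde H_0(Q)=0$$
shows that $P\cap Q$ is connected, and hence so is its $1$-skeleton.

It remains to identify the vertices of $P\cap Q$. The vertices of $P$ are those of $O$. A vertex $y\in O$ is in $Q$ iff it lies in a unit cube not contained in $X_O$. A cube containing $y$ and no vertex of $C$ has all its vertices in $O$, so is contained in $X_O$; a cube with a vertex in $C$ is not. So $y\in Q$ iff $y$ shares a cube with a vertex of $C$, i.e. iff $y\in\partial_{ext}C$. $\square$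

**Lemma 5.2.** (a) If $\mathrm{fill}(C)$ is maximal for inclusion among the fills containing some vertex $x$, then $\partial_{ext}C\subset\mathcal W$. (b) A connected set $\gamma$ with $\gamma\cap\mathcal W=\emptyset$ is contained in one $\mathrm{fill}(C)$. (c) If $x_0,\dots,x_n$ is a path with $x_0,x_n\in\mathcal W$, then $x_0$ and $x_n$ are joined by a path in $\mathcal W$ of length at most $n+\sum|\partial_{ext}C|$, the sum being over at most $n$ distinct components $C$ whose fills meet the path.

*Proof.* (a) Let $y\in\partial_{ext}C$, $|y-c|=1$, $c\in C$. Then $y$ is white, as otherwise $y\in C$. Suppose $y\in\mathrm{fill}(C')$; then $C'\neq C$. Distinct black $*$-components are not $*$-adjacent, so a unit cube containing two $*$-adjacent vertices of $C$, or containing $y$ and $c$, has no vertex in $C'$. Hence $C\cup\{y\}$ lies in one component of $\mathbb Z^d\setminus C'$. This component is bounded, because $y\in\mathrm{fill}(C')\setminus C'$. A vertex outside $\mathrm{fill}(C')$ is joined to infinity inside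 the unbounded component of $\mathbb Z^d\setminus C'$, hence avoiding $C$, so it is outside $\mathrm{fill}(C)$. So $\mathrm{fill}(C)\subset\mathrm{fill}(C')$, strictly because of $y$. This contradicts maximality.

(b) Let $x\in\gamma$ and let $\mathrm{fill}(C)\ni x$ be maximal (there are finitely many fills containing $x$). If $\gamma\not\subset\mathrm{fill}(C)$, there are adjacent $p\in\gamma\cap\mathrm{fill}(C)$ and $p'\in\gamma\setminus\mathrm{fill}(C)$. Then $p\in C$, since otherwise $p,p'$ would lie in the same component of $\mathbb Z^d\setminus C$. So $p'\in\partial_{ext}C\subset\mathcal W$, a contradiction.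

(c) Let $i$ be the first index with $x_i\notin\mathcal W$ (if none, we are done), $\mathrm{fill}(C)\ni x_i$ maximal, $j$ the last index with $x_j\in\mathrm{fill}(C)$. As in (b), $x_{i-1},x_{j+1}\in\partial_{ext}C\subset\mathcal W$. Join them inside $\partial_{ext}C$ (Lemma 5.1) and continue from $x_{j+1}$. By the choice of $j$ the components used are distinct, and each uses up at least one index. $\square$

Note $|\partial_{ext}C|\le\min\big(3^d|C|,(\mathrm{diam}\,C+3)^d\big)$. By (a), $\mathcal W\ne\emptyset$.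

**Definition ($\hat x$, $\hat T$, $\mathcal C_0$, $\tau_*$).** Let $\hat x$ be the vertex of $\mathcal W$ closest to $x$ (fixed tie-breaking), and $\hat T(x)=T(0,\hat x)$. Let $\mathcal C_0$ be the component of $0$ in $\mathbb Z^d\setminus\mathcal W$ (empty if $0\in\mathcal W$); it is finite by Lemma 5.2(b). Let $\tau_*=\max\{T(0,w):w\in\mathcal W\text{ adjacent to }\mathcal C_0\}<\infty$, with $\tau_*=0$ if $0\in\mathcal W$.

In the second example above, $\mathcal C_0$ is the $3\times3$ square, and $\tau_*$ is the largest of the times of its $12$ neighbors. The number $\tau_*$ is the delay caused by a bad start; it is fixed while $t\to\infty$. There is always a vertex of $\mathcal W$ with $T(0,\cdot)\le\tau_*$, namely $0$ or a neighbor of $\mathcal C_0$ in $\mathcal W$.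

## 6. Truncated norms and their rate of convergence

For $K\ge1$ let $h_K(x)=\mathbf ET^K(0,x)\le K|x|_1$. It is subadditive and even, so by Fekete's lemma $g_K(x)=\lim_mh_K(mx)/m=\inf_mh_K(mx)/m$ exists for $x\in\mathbb Z^d$. It is even, subadditive, and homogeneous under positive integers. So it extends uniquely to $\mathbb Q^d$ by $g_K(x/k)=g_K(x)/k$, and by the Lipschitz bound $g_K\le K|\cdot|_1$ to a seminorm on $\mathbb R^d$. We need bounds uniform in $K$, because $K$ will grow with the scale.

**Lemma 6.1.** There are $0<c_0\le1\le C_0$ with $c_0|x|\le g_K(x)\le C_0|x|$ for all $K\ge1$ and $x\in\mathbb R^d$.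

*Proof.* A path from $0$ to $x$ has at least $|x|$ edges, so (4.1) gives $h_K(x)\ge a|x|(1-Ce^{-c|x|})$; apply this to $mx$. So $c_0=a$ works. For the upper bound let $x_i=ie_1$, $0\le i\le n$, and let $i_0,j_0$ be the first and last indices with $x_i\in\mathcal W$. Lemma 5.2(c) gives
$$T^K(0,ne_1)\le K(i_0+n-j_0)+M\Big(n+3^d\sum|C|\Big),$$
the sum over $C$ whose fill meets the segment. If $i_0$ does not exist, use $T^K\le Kn$. If $x_0,\dots,x_m\notin\mathcal W$, these vertices lie in one fill of diameter $\ge m$ (Lemma 5.2(b)); the same holds at the other end. By (5.2), the first term (and the exceptional case) has expectation at most $CK$, and the sum has expectation at most $C(n+1)$. So $h_K(ne_1)\le CK+Cn$ with $C$ independent of $K$, and $g_K(e_1)\le C$. Lattice symmetry and subadditivity finish the proof. $\square$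

**Lemma 6.2.** Let $0<\beta\le1/50$. For $n\ge n_0(\beta)$, $1\le K\le n^\beta$, $|x|\le n$: $\ \mathbf P\big(|T^K(0,x)-h_K(x)|>n^{1/2+3\beta}\big)\le e^{-n^\beta}$.

*Proof.* We have $T^K(0,x)\le K|x|_1\le dn^{1+\beta}$. Let $L=\lceil(d+1)n^{1+\beta}/a\rceil$, and let $T_L$ be the minimum of $T^K(\gamma)$ over self-avoiding paths $0\to x$ with at most $L$ edges; again $T_L\le dn^{1+\beta}$. If $T_L\ne T^K(0,x)$, a geodesic has at least $L$ edges and $T^1\le dn^{1+\beta}<aL$, which by (4.1) has probability at most $Ce^{-cL}$. As a function of the finitely many weights involved, $T_L$ is a minimum of linear functions with $0$–$1$ coefficients, at most $L$ of them equal to $1$. So it is concave and $\sqrt L$-Lipschitz on $[0,K]^E$. Scaling by $K$, (4.3) gives $\mathbf P(|T_L-m|\ge u)\le4\exp(-cu^2/(K^2L))$ with $K^2L\le Cn^{1+3\beta}$. Integrating, $|\mathbf ET_L-m|\le Cn^{1/2+3\beta/2}$, and therefore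
$$|h_K(x)-m|\le Cn^{1/2+3\beta/2}+dn^{1+\beta}\,Ce^{-cn}\le\tfrac12n^{1/2+3\beta}.$$
Take $u=\frac12n^{1/2+3\beta}$, for which $u^2/(K^2L)\ge cn^{3\beta}$. The total probability is at most $4e^{-cn^{3\beta}}+Ce^{-cL}\le e^{-n^\beta}$ for large $n$. $\square$

Concentration says that $T^K$ is close to $h_K$. The next lemma says that $h_K$ is close to being homogeneous: one cuts a geodesic to $2x$ into short pieces and reassembles about half of them into a path to $x$, using linear programming to keep only $d$ kinds of pieces.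

**Lemma 6.3.** Let $0<\beta\le1/100$. For $N\ge N_0(\beta)$, $1\le K\le N^\beta$, $|x|=N$: $\ h_K(x)\le\frac12h_K(2x)+N^{2/3+6\beta}$.

*Proof.* Let $n=\lceil N^{2/3}\rceil$, so $K\le n^{2\beta}$. By Lemma 6.2 (with $2\beta$ at scale $n$, and with $\beta$ at scale $2N$) and (4.1), for $N\ge N_0$ the following hold simultaneously with positive probability:

* $|T^K(y,z)-h_K(y-z)|\le n^{1/2+6\beta}$ for all $y,z\in\Lambda(0,N^2)$ with $|y-z|\le n$;
* self-avoiding paths from points of $\Lambda(0,N^2)$ with at least $n$ edges have $T^1\ge an$;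
* $T^K(0,2x)\le h_K(2x)+(2N)^{1/2+3\beta}$;
* a self-avoiding $T^K$-geodesic $\pi$ from $0$ to $2x$ stays in $\Lambda(0,N^2)$ (if not, it has more than $N^2$ edges, while $T^K(0,2x)\le2dN^{1+\beta}<aN^2$).

Fix such a configuration. Put $v_0=0$, let $v_{i+1}$ be the first vertex of $\pi$ after $v_i$ with $|v_{i+1}-v_i|=n$ as long as it exists, and finally $v_q=2x$. Let $y_i=v_i-v_{i-1}$; then $|y_i|=n$ for $i<q$ and $|y_q|\le n$. Each of the first $q-1$ pieces has at least $n$ edges, so $(q-1)an\le2dN^{1+\beta}$ and $q-1\le CN^{1+\beta}/n$. Therefore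
$$\sum_{i<q}h_K(y_i)\le T^K(0,2x)+(q-1)n^{1/2+6\beta}\le h_K(2x)+(2N)^{1/2+3\beta}+CN^{1+\beta}n^{-1/2+6\beta}\le h_K(2x)+CN^{2/3+5\beta}.$$
Consider the linear program: minimize $\sum_y\lambda_yh_K(y)$ over $\lambda\ge0$ with $\sum_y\lambda_yy=x-\frac12y_q$, where $y$ runs over the finite set $\{y_i:i<q\}$. Since $\sum_{i<q}y_i=2x-y_q$, giving weight $\frac12$ to each occurrence is feasible. There are $d$ equality constraints and the objective is nonnegative, so there is an optimal solution with at most $d$ nonzero coordinates: $y^1,\dots,y^d$ and $\lambda_j\ge0$ with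
$$\sum_j\lambda_jy^j=x-\tfrac12y_q,\qquad\sum_j\lambda_jh_K(y^j)\le\tfrac12\sum_{i<q}h_K(y_i).$$
Then $x=\sum_j\lfloor\lambda_j\rfloor y^j+\varrho$ with $\varrho\in\mathbb Z^d$ and $|\varrho|\le dn+\frac n2\le(d+1)n$. By subadditivity
$$h_K(x)\le\tfrac12\sum_{i<q}h_K(y_i)+Kd(d+1)n\le\tfrac12h_K(2x)+N^{2/3+6\beta}.\qquad\square$$

Fix $\delta=1/400$ and $\delta_1=\delta/(d+2)$, and for dyadic $r$ put
$$K_r=r^\delta,\qquad\ell_r=\lceil r^{\delta_1}\rceil,\qquad e_r=r^{4/5},\qquad g_r:=g_{K_r},\qquad h_r:=h_{K_r}.$$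

**Lemma 6.4.** For fixed $R$ and all large $r$: $\ 0\le h_r(x)-g_r(x)\le r^{3/4}$ for $|x|\le2Rr$.

*Proof.* $h_r\ge g_r$ by the infimum formula. If $|x|<r^{1/2}$, then $h_r(x)\le dr^{1/2+\delta}\le r^{3/4}$. If $N=|x|\ge r^{1/2}$, then $K_r\le N^{2\delta}$, and iterating Lemma 6.3 with $\beta=2\delta$ along $x,2x,4x,\dots$ gives
$$h_r(x)\le g_r(x)+\sum_{i\ge0}2^{-i}(2^iN)^{2/3+12\delta}\le g_r(x)+CN^{2/3+12\delta}.$$
Since $N\le2Rr$ and $2/3+12\delta<3/4$, we are done. $\square$

## 7. Good blocks

The constants are chosen in this order: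
$$R_1=\lceil8/c_0\rceil+8,\quad R_2=R_1+\lceil(2C_0R_1+2)/a\rceil,\quad R=4R_2+8,\quad j_0\text{ with }2^{j_0}(R_1-2)\ge R,$$
$$C_1=2^{j_0}(2C_0R_1+1),\quad C_6=C_1+2C_0R_1+1,\quad C_4=2(C_6+1)+4+(2C_0R_1+2),\quad C_2=4(C_1+C_4)+1.$$

**Definition (blocks, local goodness, goodness).** A block of scale $r$ (dyadic) is a point $v\in r\mathbb Z^d$ with the cube $Q_v=v+\{0,\dots,r-1\}^d$. Its ancestor of scale $r_j:=2^jr$ is the $v_j\in r_j\mathbb Z^d$ with $Q_v\subset Q_{v_j}$; so $v_0=v$, $|v-v_j|\le r_j$ and $\Lambda(v,Rr)\subset\Lambda(v_j,Rr_j)$. Let $v^{(r)}(x)$ be the block of scale $r$ with $x\in Q_v$. The block $v$ is *locally good* if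

* (P1) every $*$-connected black set in $\Lambda(v,Rr-1)$ has diameter $<\ell_r$;
* (P2a) every path $\gamma\subset\Lambda(v,Rr)$ from $y$ to $z$ has $T^{K_r}(\gamma)\ge g_r(y-z)-e_r$;
* (P2b) for all $y,z\in\Lambda(v,R_1r)$ there is a path from $y$ to $z$ in $\Lambda(v,R_2r)$ with $T^{K_r}\le g_r(y-z)+e_r$.

Otherwise it is *locally bad*; $\mathrm{lb}(v)$ denotes this event. It depends only on edges internal to $\Lambda(v,Rr)$. The block $v$ is *$r$-good* if all $v_j$, $j\ge0$, are locally good.

*Example.* If $t_e=1$ for all $e$, no vertex is black, $g_r=|\cdot|_1$, every path has $T^{K_r}(\gamma)\ge|y-z|_1$, and monotone paths give (P2b). All blocks are good. If weights are changed so that a straight segment with at least $\ell_r+1$ vertices inside $\Lambda(v,Rr-1)$ is black, (P1) fails.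

In Section 12 we must combine the event $\mathrm{lb}(v)$ with the event that $2d$ given edges are heavy. For this we need a version of $\mathrm{lb}(v)$ that ignores a few edges. Let $K_r>M$. For a set $F$ of at most $2d$ edges let $\mathrm{lb}^F(v)$ be the event that (P1) or (P2b) fails after all weights in $F$ are replaced by $K_r$, or (P2a) fails after all weights in $F$ are replaced by $0$. This event does not depend on $(t_e)_{e\in F}$. Moreover $\mathrm{lb}(v)\subset\mathrm{lb}^F(v)$. Indeed, (P1) depends only on $1\{t_e>M\}$, and the replacement by $K_r>M$ can only create black vertices. (P2a), (P2b) depend only on $t_e\wedge K_r$; (P2b) becomes harder when these grow to $K_r$, and (P2a) becomes harder when they drop to $0$.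

**Lemma 7.1.** There are $c_1>0$ and $r_0$ such that for $r\ge r_0$ and $|F|\le2d$: $\ \mathbf P(\mathrm{lb}^F(v))\le p_r:=\exp(-r^{c_1})$.

*Proof.* Consider the event that

* (1) $*$-connected black sets in $\Lambda(v,Rr)$ have diameter $<\ell_r/(20d)$;
* (2) $|T^{K_r}(y,z)-h_r(y-z)|\le(2Rr)^{1/2+3\delta}$ for all $y,z\in\Lambda(v,Rr)$;
* (3) for every $m\ge r$, self-avoiding paths from $\Lambda(v,Rr)$ with at least $m$ edges have $T^1\ge am$.

By (5.1), Lemma 6.2 (with $n=2Rr$, $\beta=\delta$) and (4.1), the complement has probability at most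
$$Cr^de^{-\ell_r/(20d)}+Cr^{2d}e^{-(2Rr)^\delta}+Cr^de^{-cr}\le\exp(-r^{c_1})$$
for large $r$, if $c_1<\delta_1$. On this event, change the weights of $F$ in any way; we check all three properties.

(P1): at most $4d$ vertices become black. A simple $*$-path in a new black set splits into at most $4d+1$ originally black pieces, so its endpoints are at distance at most $(4d+1)\ell_r/(20d)+8d+2<\ell_r$.

(P2a): we may take $\gamma$ self-avoiding (erase loops). Its $T^{K_r}$-cost changes by at most $2dK_r$. By (2) and $h_r\ge g_r$ it is at least $g_r(y-z)-(2Rr)^{1/2+3\delta}-2dK_r\ge g_r(y-z)-e_r$.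

(P2b): take the original $T^{K_r}$-geodesic between $y,z\in\Lambda(v,R_1r)$. By (2) and Lemma 6.4 its original cost is at most $g_r(y-z)+\frac12e_r\le2C_0R_1r+r$. If it left $\Lambda(v,R_2r)$, it would have at least $(R_2-R_1)r$ edges and by (3) $T^1\ge a(R_2-R_1)r\ge(2C_0R_1+2)r$, a contradiction. After the change its cost is at most $g_r(y-z)+\frac12e_r+2dK_r\le g_r(y-z)+e_r$. $\square$

Increase $r_0$ (dyadic) so that for all dyadic $r\ge r_0$: $K_r>M$, $2p_r\le\frac14$, $\sum_{j\ge1}2^{j+1}p_{2^jr}\le\frac14$, $\sum_{j\ge0}2\cdot2^jr\,p_{2^jr}\le r^{-2}$, and all the finitely many inequalities used below "for large $r$" hold (such as $\ell_{2r}+2\le r$ and $e_r\le r$). By Borel–Cantelli, a.s. for every $x$ the blocks $v^{(r)}(x)$ are locally good for all large dyadic $r$. Put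
$$\tau_v=\min_{\Lambda(v,Rr)}T(0,\cdot),\qquad\text{so that }\tau_{v_j}\le\tau_v .$$

The next lemma collects what a good block gives. Part (iii) is the comparison of $\hat T$ with a distance to the front, the input for Lemma 3.1.

**Lemma 7.2.** Let $r\ge r_0$ and let $v$ be $r$-good.

(0) If $\mathrm{fill}(C)\cap\Lambda(v,Rr/2)\ne\emptyset$, then $\mathrm{diam}\,C<\ell_r$. Every connected $\gamma\subset\Lambda(v,Rr/2)$ with $\mathrm{diam}\,\gamma\ge\ell_r$ meets $\mathcal W$. If $x\in\Lambda(v,R_1r)$, then $|x-\hat x|\le\ell_r$.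

(i) For $y,z\in\mathcal W\cap\Lambda(v,R_1r)$: $\ T(y,z)\le g_r(y-z)+e_r\le(2C_0R_1+1)r$.

(ii) For $x\in Q_v$: $\ \tau_v\le\hat T(x)\le\max(\tau_v,\tau_*)+C_1r$.

(iii) Let $s-r\ge\tau_*$, $\hat A=\{z\in\mathbb Z^d:\hat T(z)\le s-r\}$, $D(x)=\min_{z\in\hat A}g_r(x-z)$, $e'_r=2r^{4/5}$. For $x\in Q_v\setminus\hat A$: $\ \hat T(x)\ge s-r+\min(D(x),2r)-e'_r$. If moreover $D(x)\le2r$, then $\hat T(x)\le s-r+D(x)+e'_r$.

(In (iii), $\hat A\neq\emptyset$ because some vertex $w=\hat w$ of $\mathcal W$ has $T(0,w)\le\tau_*$; and the minimum is attained since $\hat A\subset\mathbb Z^d$.)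

*Proof of (0).* Let $z\in\mathrm{fill}(C)\cap\Lambda(v,Rr/2)$ and suppose $\Delta=\mathrm{diam}\,C\ge\ell_r$. Since $z$ lies in the bounding box of $C$, $C\subset\Lambda(z,\Delta)$. If $\Delta<Rr/4$, then $C\subset\Lambda(v,Rr-1)$, against (P1) for $v$. Otherwise choose $j\ge0$ with $Rr_j/4\le\Delta<Rr_{j+1}/4$. Then $|z-v_{j+1}|\le Rr/2+r_{j+1}\le Rr_{j+1}/4+r_{j+1}$, so $C\subset\Lambda(v_{j+1},Rr_{j+1}-1)$, and $\Delta\ge Rr_{j+1}/8\ge\ell_{r_{j+1}}$, against (P1) for $v_{j+1}$. The second claim follows from Lemma 5.2(b) and $\mathrm{diam}\,\mathrm{fill}(C)=\mathrm{diam}\,C$. The third follows by taking $\gamma=\Lambda(x,\lceil\ell_r/2\rceil)$.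

*Proof of (i).* The issue is that (P2b) speaks of truncated weights; we replace the heavy edges by detours in $\mathcal W$. Take a self-avoiding $\gamma$ from (P2b). If an edge of $\gamma$ has $t_e>K_r\ge M$, its endpoints are black. Let $p,p'$ be the last $\mathcal W$-vertex of $\gamma$ before this edge and the first one after it. The vertices of $\gamma$ strictly between $p$ and $p'$ form a connected set in $\Lambda(v,R_2r)\subset\Lambda(v,Rr/2)$ that misses $\mathcal W$; by (0) its diameter is $<\ell_r$, so $|p-p'|\le\ell_r+2$. Apply Lemma 5.2(c) to a monotone path from $p$ to $p'$. It stays in $\Lambda(v,R_2r)$, has length at most $d(\ell_r+2)$, and by (0) the fills it meets come from components with $|\partial_{ext}C|\le(\ell_r+3)^d$. So there is a path from $p$ to $p'$ in $\mathcal W$ of $T$-cost at most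
$$Md(\ell_r+2)\big(1+(\ell_r+3)^d\big)\le K_r\qquad(\text{as }\delta_1(d+1)<\delta).$$
The replaced segment had $T^{K_r}$-cost at least $K_r$. Such segments of $\gamma$ are pairwise edge-disjoint or equal. After all replacements every remaining edge of $\gamma$ has $t_e\le K_r$, so the resulting $T$-cost is at most $T^{K_r}(\gamma)$. The last bound in (i) holds since $|y-z|\le2R_1r$ and $e_r\le r$.

*Proof of (ii).* By (0), $\hat x\in\Lambda(x,\ell_r)\subset\Lambda(v,Rr)$, which gives the lower bound. For the upper bound put $r'=r_{j_0}$, $v'=v_{j_0}$, $\ell'=\ell_{r'}$; $v'$ is $r'$-good. Let $y\in\Lambda(v,Rr)$ with $T(0,y)=\tau_v$. As $Rr\le(R_1-2)r'$, $\Lambda(y,\ell'+1)\subset\Lambda(v',Rr+r'+\ell'+1)\subset\Lambda(v',R_1r')$. Let $\pi$ be a geodesic from $0$ to $y$.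

If $\pi$ leaves $\Lambda(y,\ell')$, its terminal piece in $\Lambda(y,\ell')$ has diameter $\ge\ell'$ and meets $\mathcal W$ by (0). So if $\pi$ leaves $\Lambda(y,\ell')$ or meets $\mathcal W$, there is $y'\in\mathcal W\cap\Lambda(y,\ell')$ on $\pi$, with $T(0,y')\le\tau_v$. Otherwise $\pi$ misses $\mathcal W$ and $y\in\mathcal C_0$. By Lemma 5.2(b) and (0), $\mathcal C_0$ lies in a fill of diameter $<\ell'$, so $\mathcal C_0\subset\Lambda(y,\ell')$, and some $y'\in\mathcal W\cap\Lambda(y,\ell'+1)$ is adjacent to $\mathcal C_0$, with $T(0,y')\le\tau_*$. In both cases (i) at scale $r'$ gives $T(y',\hat x)\le(2C_0R_1+1)r'=C_1r$.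

*Proof of (iii), lower bound.* Let $x\in Q_v\setminus\hat A$, $\pi$ a geodesic from $0$ to $\hat x$, $u$ its last vertex with $T(0,u)\le s-r$, $u^+$ the next one, and $\pi'=\pi[u^+,\hat x]$. Then $\hat T(x)\ge s-r+T(\pi')$, and $|\hat x-v|\le2r$.

If $\pi'\not\subset\Lambda(v,Rr)$, (P2a) applied to the terminal piece of $\pi'$ in $\Lambda(v,Rr)$, which starts at distance $Rr$ from $v$, gives $T(\pi')\ge c_0(R-2)r-e_r\ge2r$. If $\pi'\subset\Lambda(v,Rr)$ and $|u^+-v|>R_1r$, then $T(\pi')\ge c_0(R_1-2)r-e_r\ge2r$. In these cases we are done.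

Otherwise (P2a) gives $T(\pi')\ge g_r(u^+-\hat x)-e_r$ with $|u^+-v|\le R_1r$. We claim that some $\mathcal W$-vertex $u'\in\Lambda(u,\ell_r)$ lies on $\pi[0,u]$. If $\pi[0,u]$ leaves $\Lambda(u,\ell_r)$, this is (0), applied to its terminal piece. If $\pi[0,u]\subset\Lambda(u,\ell_r)$ and it missed $\mathcal W$, the first $\mathcal W$-vertex $w$ of $\pi$ (there is one, since $\hat x\in\mathcal W$) would come after $u$ and be adjacent to $\mathcal C_0$, so $T(0,w)\le\tau_*\le s-r$, contradicting the choice of $u$. Now $\hat u'=u'$ and $T(0,u')\le s-r$, so $u'\in\hat A$, and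
$$D(x)\le g_r(x-u')\le g_r(\hat x-u^+)+C_0(2\ell_r+1).$$
So $\hat T(x)\ge s-r+D(x)-C_0(2\ell_r+1)-e_r\ge s-r+D(x)-e'_r$.

*Upper bound.* Let $z\in\hat A$ with $g_r(x-z)=D(x)\le2r$, so $|x-z|\le2r/c_0$. By (0), $|z-\hat z|\le\ell_r$ and $|x-\hat x|\le\ell_r$, and all these points lie in $\Lambda(v,R_1r)$. By (i), $\hat T(x)\le T(0,\hat z)+T(\hat z,\hat x)\le s-r+D(x)+2C_0\ell_r+e_r\le s-r+D(x)+e'_r$. $\square$

## 8. Exploring $B(t)$: every box is fresh when first touched

The blocks near the front at time $t$ form a random set that depends on the weights, so one cannot sum probabilities over it. We reveal the weights in the order of infection instead.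

**Definition (exploration).** Put $V_0=\{0\}$. Given $V_i$, choose an edge $\{y,z\}$ with $y\in V_i$, $z\notin V_i$ minimizing $T(0,y)+t_{yz}$ (fixed tie-breaking) and let $V_{i+1}=V_i\cup\{z\}$. A box is *touched* when a vertex of it is first added (at the start, if it contains $0$). The *exploration up to the touching of a box* consists of the vertices added so far, including the touching vertex, and of the weights of the edges incident to the set $V_i$ just before the touching vertex is added (no weights if the box contains $0$).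

Every path from $0$ to a vertex outside $V_i$ leaves $V_i$ through a boundary edge. So the added $z$ satisfies $T(0,z)=T(0,y)+t_{yz}=\min_{z'\notin V_i}T(0,z')$. In particular vertices are added in nondecreasing order of $T(0,\cdot)$, and the touching vertex of a box minimizes $T(0,\cdot)$ over the box. All vertices are added eventually: if $x$ never were, infinitely many vertices would be added with $T(0,\cdot)\le T(0,x)$, but $B(T(0,x))$ is finite. Only edges incident to $V_i$ are used to choose the next vertex; so before a box is touched, no edge internal to it has been used.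

*Example.* Let $d=2$, $t_e=1$, and consider the boxes $\Lambda(v,1)$, $v\in3\mathbb Z^2$. The box around $(3,0)$ is touched when $(2,0)$ is added, through the edge $\{(1,0),(2,0)\}$, which is internal to neither box.

**Lemma 8.1.** Let $\mathcal L$ index disjoint translates $\Lambda_v$ of a finite box, infinitely many of them, and let $v^1,v^2,\dots$ be the order in which they are first touched. Let $f_v(\theta)\in[0,1]$, $\theta\in[0,\infty)$, be jointly measurable functions of $\theta$ and of the weights internal to $\Lambda_v$, with $F(\theta)=\mathbf Ef_v(\theta)$ independent of $v$. Let $\chi_i\in\{0,1\}$ and $\theta_i$ be determined by the exploration up to the touching of $\Lambda_{v^i}$. If a.s. only finitely many $\chi_i\ne0$, then for $u\ge0$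
$$\mathbf P\Big(\sum_i\chi_if_{v^i}(\theta_i)\ge2\sum_i\chi_iF(\theta_i)+u\Big)\le e^{-u},\qquad\mathbf P\Big(\sum_i\chi_if_{v^i}(\theta_i)\le\tfrac12\sum_i\chi_iF(\theta_i)-u\Big)\le e^{-u}.$$

*Proof.* Let $\mathcal H_i$ be generated by the exploration up to the touching of $\Lambda_{v^i}$ and the internal weights of $\Lambda_{v^1},\dots,\Lambda_{v^{i-1}}$. Fix $b$. For $H\in\mathcal H_i$ the event $H\cap\{v^i=b\}$ is determined by edges not internal to $\Lambda_b$: the exploration before touching $\Lambda_b$ uses no edge internal to $\Lambda_b$, and the boxes touched earlier are disjoint from $\Lambda_b$. So this event is independent of the internal weights of $\Lambda_b$. Summing over $b$: given $\mathcal H_i$, the internal weights of $\Lambda_{v^i}$ have their original law. For a random variable $X\in[0,1]$, convexity gives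
$$\mathbf Ee^X\le1+(e-1)\mathbf EX\le e^{2\mathbf EX},\qquad\mathbf Ee^{-X}\le1-(1-e^{-1})\mathbf EX\le e^{-\mathbf EX/2}.$$
Applying this conditionally on $\mathcal H_i$ for $i=m,m-1,\dots,1$, we see that $\exp\sum_{i\le m}\chi_i(f_{v^i}(\theta_i)-2F(\theta_i))$ and $\exp\sum_{i\le m}\chi_i(\frac12F(\theta_i)-f_{v^i}(\theta_i))$ have expectation $\le1$. Let $m\to\infty$ (Fatou) and use Markov's inequality. $\square$

Boxes with the same $r$ are made disjoint by splitting: let $q=(2R+1)^d$ be the number of cosets of $(2R+1)r\mathbb Z^d$ in $r\mathbb Z^d$. Within a coset the boxes $\Lambda(v,Rr)$ are disjoint.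

## 9. Regular blocks and the count of bad points

**Definition (regular).** A block $v$ of scale $r$ is *regular at $s$* if $\tau_v\le s$ and $\tau_{v_j}\ge s-C_2r_j$ for all $j\ge0$. Let $n_r(s)$ be the number of regular blocks of scale $r$ at $s$, and $b_r(s)$ the number of those that are locally bad.

A regular block is one whose box has been reached by time $s$, but not long before, and the same on all larger scales; it is "at the front". If $v$ is regular at $s$, then so is each $v_j$, as a block of scale $r_j$, since $\tau_{v_j}\le\tau_v\le s$. Because $\Lambda(v_j,Rr_j)\supset\Lambda(v,Rr)$ is touched no later than $\Lambda(v,Rr)$, the regularity of $v$ at $s$ is determined by the exploration up to the touching of $\Lambda(v,Rr)$. This is why the ancestors are in the definition in this way.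

*Example.* For $t_e=1$, each block with $s-r<\tau_v\le s$ is regular at $s$. Indeed a point $y\in\Lambda(v_j,Rr_j)$ with $|y|_1=\tau_{v_j}$ has $|v-y|\le(R+1)r_j$, so $\tau_v\le|v|_1\le\tau_{v_j}+d(R+1)r_j$ and $\tau_{v_j}>s-r-d(R+1)r_j$. Here $C_0\ge d$, as $g_r=|\cdot|_1$, so $C_2\ge4C_1+1\ge8C_0(R_1-2)2^{j_0}+1\ge8dR+1\ge1+d(R+1)$.

Let $\rho(t)$ be the least dyadic number $\ge(\log t)^{3/c_1}$. For integer $t$ let $\mathcal A_t$ be the event that

* (A1) $B(4t)\subset\Lambda(0,C_3t)$;
* (A2) every block $v$ of any dyadic scale $r\ge\rho(t)$ with $\Lambda(v,Rr)\cap\Lambda(0,C_3t)\ne\emptyset$ is locally good;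
* (A3) for all dyadic $r_0\le r<\rho(t)$ and integers $s\in[t/2,2t]$: $\ b_r(s)\le2p_rn_r(s)+q\log^2t$.

**Lemma 9.1.** Almost surely $\mathcal A_t$ holds for all large integers $t$.

*Proof.* The failure probability of (A1) is at most $Ce^{-ct}$ by (4.2). That of (A2) is at most $\sum_{r\ge\rho(t)}C(t/r+1)^d\exp(-r^{c_1})\le Ct^d\exp(-\frac12(\log t)^3)$. For (A3) apply Lemma 8.1 in each coset with $f_v=1_{\mathrm{lb}(v)}$, $\chi=1\{v\text{ regular at }s\}$ (finitely many, since $\tau_v\le s$ and $B(s)$ is finite), $F\le p_r$, $u=\log^2t$, and sum over the $q$ cosets; the failure probability over all $r,s$ is at most $Cqt\log t\,e^{-\log^2t}$. All three are summable in $t$. $\square$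

**Standing assumption.** Below, $t$ is a large integer (how large depends on the realization), $\mathcal A_t$ holds, $t\ge16\tau_*$, and $s\in[t/2,2t]$ is an integer. With $t$ understood, set
$$\mathrm{Bad}(s,r)=\sum_{j\ge0,\ r_j<\rho(t)}r_j^d\,b_{r_j}(s).$$

The purpose of the next lemma is to charge each point in a non-good block near the front to a regular, locally bad block.

**Lemma 9.2.** Let $r\ge r_0$ be dyadic, let $v=v^{(r)}(x)$ be not $r$-good, and $J=\max\{j:v_j\text{ locally bad}\}$. Assume $\hat T(x)>s-C_4r_{J+1}$, and that either $\tau_v\le s$ or there is $z$ with $|z-x|\le2r/c_0$ and $\hat T(z)\le s$. Then $v_J$ is locally bad, regular at $s$, and $r_J<\rho(t)$. Hence at most $\mathrm{Bad}(s,r)$ points $x$ satisfy the assumptions.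

*Proof.* ($J<\infty$ by Section 7.) The block $v_{J+1}$ is $r_{J+1}$-good.

First, $\tau_{v_J}\le s$. This is clear if $\tau_v\le s$. Otherwise $z\in\Lambda(v_{J+1},R_1r_{J+1})$, so $|z-\hat z|\le\ell_{r_{J+1}}\le r_J$ by Lemma 7.2(0), hence $\hat z\in\Lambda(v_J,Rr_J)$ and $\tau_{v_J}\le\hat T(z)\le s$. So $\Lambda(v_J,Rr_J)$ meets $B(s)\subset\Lambda(0,C_3t)$, and by (A2) $r_J<\rho(t)$.

Now let $j\ge J+1$. Lemma 7.2(ii) at scale $r_j$ gives $s-C_4r_{J+1}<\hat T(x)\le\max(\tau_{v_j},\tau_*)+C_1r_j$. If $(C_1+C_4)r_j\le s/2$, the maximum is larger than $s/2>\tau_*$ (as $\tau_*\le s/8$), so it is $\tau_{v_j}$, and $\tau_{v_j}\ge s-(C_1+C_4)r_j$. Otherwise $s-2(C_1+C_4)r_j<0\le\tau_{v_j}$. In both cases $\tau_{v_j}\ge s-2(C_1+C_4)r_j$. For $j\le J$ only $j=J$ matters: $\tau_{v_J}\ge\tau_{v_{J+1}}\ge s-4(C_1+C_4)r_J$. Since $C_2\ge4(C_1+C_4)$, $v_J$ is regular at $s$. Finally $x\in Q_{v_J}$, which has $r_J^d$ points. $\square$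

**Lemma 9.3.** For dyadic $r\ge r_0$:
$$n_r(s)\le r^{-d}\,\#\{x:\ s-C_2r\le\hat T(x)\le s+C_1r\}+\sum_{j\ge0,\ r_j<\rho(t)}2^{dj}\,b_{r_j}(s).$$

*Proof.* If $v$ is regular and $r$-good, all $x\in Q_v$ satisfy $s-C_2r\le\tau_v\le\hat T(x)\le\max(\tau_v,\tau_*)+C_1r\le s+C_1r$; the cubes $Q_v$ are disjoint and have $r^d$ points. If $v$ is regular and not $r$-good, let $J$ be as above. Then $v_J$ is locally bad and regular, and $r_J<\rho(t)$ by (A1), (A2), since $\tau_{v_J}\le s$. A block of scale $r_J$ contains $2^{dJ}$ blocks of scale $r$. $\square$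

**Lemma 9.4.** $\{z:\hat T(z)\le s\}\subset\Lambda(0,2C_3t)$.

*Proof.* Let $v=v^{(r_0)}(z)$, with $r=r_0$. If $v$ is $r_0$-good, $|z-\hat z|\le\ell_{r_0}$ and $\hat z\in B(s)$. Otherwise, with $J$ as above, $|z-\hat z|\le\ell_{r_{J+1}}\le r_J$, so $\hat z\in B(s)\cap\Lambda(v_J,Rr_J)$, and $r_J<\rho(t)$ by (A1), (A2). In both cases $|z|\le C_3t+\rho(t)+\ell_{r_0}\le2C_3t$. $\square$

## 10. The shell estimate

Let $N(s,w)=\#\{x\in\mathbb Z^d:\ s-w<\hat T(x)\le s\}$. The scales are
$$S_k=2^{i_k},\qquad i_{k+1}=\lceil19i_k/17\rceil,\qquad w_k=\lfloor S_k^{17/20}\rfloor,$$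
with $S_0\ge r_0$ a large constant, fixed below. Since $S_k^{19/17}\le S_{k+1}\le2S_k^{19/17}$ and $\frac{17}{20}\cdot\frac{19}{17}=\frac{19}{20}$,
$$\tfrac12S_k^{19/20}\le w_{k+1}\le2S_k^{19/20}\le\tfrac12S_k .\tag{10.1}$$

**Proposition 10.1.** For a suitable $S_0$ there is $C$ such that a.s. for all large integers $t$:
(a) $N(s,w_0)\le Ct^{d-1}$ for integers $s$ with $|s-t|\le t/4$;
(b) $\mathrm{Bad}(t,r)\le Cr^{-2}t^{d-1}$ for all dyadic $r\ge S_0$;
(c) $n_r(t)\le C(t/r)^{d-1}$ for dyadic $S_0\le r\le\sqrt t$.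

The proof goes down the scales. At scales $\ge\rho(t)$ there are no bad blocks near $B(t)$ at all. Below $\rho(t)$ the number of bad blocks is controlled by the number of regular blocks through (A3), and this in turn by shells of the width already treated.

**Step 1. One step of the iteration.** *This step compares the shells of widths $w_k$ and $w_{k+1}$.* Let $S=S_k\le s/2$, $w=w_k$, $u=w_{k+1}$, $e'=2S^{4/5}$. We claim that
$$\frac{N(s,w)}w\le\big(1+\kappa S^{-1/20}\big)\frac{N(s,u)+\mathrm{Bad}(s,S)}u+\frac{\mathrm{Bad}(s,S)}w\tag{10.2}$$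
with $\kappa$ depending only on $d$ and $C_0$. Use $\hat A=\{\hat T\le s-S\}$ and $D$ as in Lemma 7.2(iii) with $r=S$. This is allowed since $s-S\ge s/2\ge\tau_*$; $\hat A$ is nonempty, and finite by Lemma 9.4. Let $H(\varrho)=\mathrm{vol}\{D\le\varrho\}$.

*Upper count.* Let $s-w<\hat T(x)\le s$ and $v=v^{(S)}(x)$. If $v$ is not $S$-good, Lemma 9.2 applies with $z=x$, since $w\le S$: at most $\mathrm{Bad}(s,S)$ such $x$. If $v$ is $S$-good, then $x\notin\hat A$ as $w\le S$; the lower bound in Lemma 7.2(iii) gives $\min(D(x),2S)\le S+e'<2S$, so $D(x)\le S+e'$, and the upper bound $s-w<\hat T(x)\le s-S+D(x)+e'$ gives $D(x)\ge S-w-e'$. With $b=S-w-e'-C_0$ and $c=S+e'+C_0$, (3.3) shows that there are at most $H(c)-H(b)$ such $x$.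

*Comparison.* Put $u'=u-w-2e'-2C_0-1>0$ and $a_*=b-u'=S-u+e'+C_0+1$. By (3.1) and (3.4),
$$H(c)-H(b)\le\frac{c-b}{u'}\Big(\frac c{a_*}\Big)^{d-1}\#\{x:\ D(x)\in[a_*-C_0,\,b+C_0]\}.$$
For an $x$ counted here, $0<D(x)\le S$. So $x\notin\hat A$, i.e. $\hat T(x)>s-S$, and there is $z\in\hat A$ with $|z-x|\le S/c_0$. If $v^{(S)}(x)$ is not $S$-good, Lemma 9.2 applies (as $\hat T(z)\le s$ and $C_4\ge1$): at most $\mathrm{Bad}(s,S)$ such $x$. If it is $S$-good, Lemma 7.2(iii) gives $\hat T(x)\le s-S+(b+C_0)+e'=s-w$ and $\hat T(x)\ge s-S+(a_*-C_0)-e'=s-u+1$: at most $N(s,u)$ such $x$.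

*Constants.* First, $c-b=w+2e'+2C_0\le w(1+CS^{-1/20})$, because $w\ge\frac12S^{17/20}$ and $e'=2S^{16/20}$. Next, $u'\ge u(1-CS^{-1/10})$, because $w+2e'+2C_0+1\le CS^{17/20}$ and $u\ge\frac12S^{19/20}$. Finally $c-a_*=u-1$ and $a_*\ge S-u\ge S/2$, so $c/a_*\le1+2u/S\le1+4S^{-1/20}$. Multiplying, $N(s,w)\le\mathrm{Bad}(s,S)+\frac wu(1+\kappa S^{-1/20})(N(s,u)+\mathrm{Bad}(s,S))$, which is (10.2).

**Step 2. Large scales.** *This step starts the iteration at scale of order $t$ and runs it down to $\rho(t)$.* Let $k^*(s)=\max\{k:S_k\le s/2\}$, $w=w_{k^*+1}$, and let $\tilde S\in(s/4,s/2]$ be dyadic. As $S_{k^*+1}>s/2\ge\tilde S$, we have $w\ge\frac12\tilde S^{17/20}$, and by (10.1) $w\le2(s/2)^{19/20}\le\tilde S/4$. Since $\tilde S\ge\rho(t)$, $\mathrm{Bad}(s,\tilde S)=0$. The upper count of Step 1 uses only $w\le\tilde S$ and $s-\tilde S\ge\tau_*$. With $\tilde S$ for $S$, $\tilde e'=2\tilde S^{4/5}$, $\hat A=\{\hat T\le s-\tilde S\}$ and the norm $g_{\tilde S}$, it gives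
$$N(s,w)\le H(c)-H(b),\qquad b=\tilde S-w-\tilde e'-C_0\ge\tilde S/2,\quad c=\tilde S+\tilde e'+C_0\le2\tilde S .$$
By (3.2) and $c-b=w+2\tilde e'+2C_0\le Cw$, $N(s,w)\le C\frac w{\tilde S}H(b)$. By Lemma 9.4, $\{D\le\tilde S\}\subset\{|x|\le2C_3t+\tilde S/c_0\}$, so $H(b)\le Ct^d$. As $\tilde S>s/4$ and $t\le2s$,
$$N(s,w_{k^*(s)+1})\le C_{\rm top}\,w_{k^*(s)+1}\,s^{d-1},\qquad C_{\rm top}\text{ independent of }S_0.$$
Choose $S_0$ so large that $\prod_{k\ge0}(1+\kappa S_k^{-1/20})\le2$; this is possible since $S_k\ge S_0^{(19/17)^k}$. If $S_k\ge\rho(t)$, then $\mathrm{Bad}(s,S_k)=0$. With $k_0=\#\{k:S_k<\rho(t)\}$, iterating (10.2) gives for $s\in[t/2,2t]$ and $k_0\le k\le k^*(s)+1$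
$$N(s,w_k)\le C_{\rm top}\prod_{k'\ge k}\big(1+\kappa S_{k'}^{-1/20}\big)\,w_k\,s^{d-1}.\tag{10.3}$$

**Step 3. Small scales.** *Below $\rho(t)$ bad blocks exist; we bound shells, regular blocks and bad blocks together, by downward induction.* Let $C_\infty=4C_{\rm top}+4$ and $C_8=C_1+C_2+5$. For $k\le k_0$ let
$$\Theta_k=\max\Big\{\frac{N(s,w_k)}{w_ks^{d-1}}:\ s\in\mathbb Z,\ |s-t|\le\tfrac t2-(k_0-k)C_8\rho(t)\Big\}.$$
(For large $t$, $k_0C_8\rho(t)\le t/4$.) Integers $s$ in this range are called admissible for $k$; they are then admissible for $k+1$, if $k<k_0$. We show $\Theta_k\le C_\infty$. By (10.3), $\Theta_{k_0}\le2C_{\rm top}\le C_\infty$. Let $k<k_0$, assume $\Theta_{k'}\le C_\infty$ for $k<k'\le k_0$, and let $s$ be admissible for $k$.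

*Covering.* For an integer $w\ge1$, an interval $[\alpha,\beta]$ is covered by at most $(\beta-\alpha)/w+2$ windows $(s'-w,s']$ with integers $s'\in[\alpha,\beta+w+1]$: start at $s'=\lceil\alpha\rceil$ and move in steps of $w$. Let $r\in[S_k,\rho(t))$ be dyadic. Since $w_{k+1}\le S_k\le r$, the interval $[s-C_2r,s+C_1r]$ is covered by at most $(C_1+C_2+3)r/w_{k+1}$ windows of width $w_{k+1}$, with $s'$ admissible for $k+1$. Each contains at most $C_\infty w_{k+1}(2t)^{d-1}$ values, so
$$\#\{x:\ s-C_2r\le\hat T(x)\le s+C_1r\}\le C_7C_\infty\,r\,t^{d-1},\qquad C_7\text{ independent of }S_0.$$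

*Regular blocks.* Put $C_5=4(C_7C_\infty+1)$. We claim $n_r(s)\le C_5(t/r)^{d-1}$ for dyadic $r\in[S_k,\rho(t))$. Assume this for larger dyadic scales $<\rho(t)$. By Lemma 9.3 and (A3),
$$n_r\le C_7C_\infty\Big(\frac tr\Big)^{d-1}+2p_rn_r+\sum_{j\ge1}2^{dj}\cdot2p_{r_j}C_5\Big(\frac tr\Big)^{d-1}2^{-j(d-1)}+C\Big(\frac{\rho(t)}r\Big)^d\log^2t .$$
The third term equals $C_5(t/r)^{d-1}\sum_{j\ge1}2^{j+1}p_{r_j}\le\frac14C_5(t/r)^{d-1}$. The last one, which contains all additive $q\log^2t$ terms, is at most $(t/r)^{d-1}$ for $t$ large. And $2p_r\le\frac14$. As $n_r<\infty$, $n_r\le\frac43(C_7C_\infty+1+\frac14C_5)(t/r)^{d-1}=\frac23C_5(t/r)^{d-1}$.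

*Bad blocks.* Consequently, for dyadic $r\in[S_k,\rho(t))$,
$$\mathrm{Bad}(s,r)\le\sum_{r_j<\rho(t)}r_j^d\Big(2p_{r_j}C_5\Big(\frac t{r_j}\Big)^{d-1}+q\log^2t\Big)\le(C_5+1)\,t^{d-1}r^{-2},\tag{10.4}$$
using $\sum_j2r_jp_{r_j}\le r^{-2}$ and $C\rho(t)^d\log^2t\le t^{d-1}\rho(t)^{-2}$.

*Shells.* Insert (10.4) with $r=S_k$ in (10.2). With $t\le2s$ and $w_k,w_{k+1}\ge1$,
$$\Theta_k\le\big(1+\kappa S_k^{-1/20}\big)\Theta_{k+1}+C_9(C_\infty+1)S_k^{-2},\qquad C_9\text{ independent of }S_0.$$
This inequality holds for $k,k+1,\dots,k_0-1$. Unroll it up to $k_0$; use (10.3) for $\Theta_{k_0}$, so that all factors together form a product $\le2$: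
$$\Theta_k\le2C_{\rm top}+2C_9(C_\infty+1)\sum_{k'\ge0}S_{k'}^{-2}\le2C_{\rm top}+\tfrac12(C_\infty+1)\le C_\infty,$$
if $S_0$ was chosen so large that $2C_9\sum_{k'}S_{k'}^{-2}\le\frac12$. The induction is complete.

**Step 4. Reading off (a), (b), (c).** *This step takes $k=0$.* All $s$ with $|s-t|\le t/4$ are admissible for $0$, and (a) follows from $\Theta_0\le C_\infty$. For (b), use (10.4) at $s=t$ if $r<\rho(t)$; if $r\ge\rho(t)$, $\mathrm{Bad}(t,r)=0$. For (c) with $r<\rho(t)$, use the bound on regular blocks. For $\rho(t)\le r\le\sqrt t$ the second sum in Lemma 9.3 is empty; cover $[t-C_2r,t+C_1r]$ by $O(r)$ windows of width $w_0$ and use (a): $n_r(t)\le r^{-d}\cdot Crt^{d-1}$. $\square$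

## 11. Upper bound for the exterior boundary

Let $t$ be a large real number and $s=\lceil t\rceil$; use the above with $s$ in the role of both $t$ and $s$. Let $\{x,y\}\in\partial^{\rm ext}_{\rm e}B(t)$ with $x\in B(t)$, $v=v^{(S_0)}(x)$, $r=S_0$. Then $\tau_v\le T(0,x)\le s$. Let $j=0$ if $v$ is $S_0$-good, and $j=J+1$ otherwise, with $J$ as in Lemma 9.2; so $v_j$ is $r_j$-good.

**Step 1. Near the exterior boundary, $\hat T$ is close to $s$.** *We show $\hat T(x)>s-C_4r_j$.* Suppose not. By Lemma 7.2(0), $\hat x\in\Lambda(v_j,R_1r_j)$. By Lemma 7.2(i), for all $w\in\mathcal W\cap\Lambda(v_j,R_1r_j)$,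
$$T(0,w)\le\hat T(x)+T(\hat x,w)\le s-C_4r_j+(2C_0R_1+1)r_j\le s-1\le t ,$$
so $\mathcal W\cap\Lambda(v_j,R_1r_j)\subset B(t)$. But $y$ is joined to infinity by a path avoiding $B(t)$. Its initial piece in $\Lambda(y,\ell_{r_j})\subset\Lambda(v_j,R_1r_j)$ has diameter $\ge\ell_{r_j}$, so it meets $\mathcal W$ by Lemma 7.2(0). This is a contradiction.

**Step 2. Counting.** *We count the vertices $x$.* If $j=0$, Lemma 7.2(ii) gives $s-C_4S_0<\hat T(x)\le\max(\tau_v,\tau_*)+C_1S_0\le s+C_1S_0$. A constant number of windows of width $w_0$ covers this range, so by Proposition 10.1(a) there are at most $Cs^{d-1}$ such $x$. If $j=J+1$, Lemma 9.2 gives at most $\mathrm{Bad}(s,S_0)\le Cs^{d-1}$ such $x$, by Proposition 10.1(b). Each $x$ has $2d$ edges, so $\#\partial_{\rm e}^{\rm ext}B(t)\le Cs^{d-1}\le Ct^{d-1}$. $\square$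

## 12. Upper bound for the full boundary

Let $t,s$ be as in Section 11 and $\{x,y\}\in\partial_{\rm e}B(t)$ with $T(0,x)\le t<T(0,y)$. It suffices to bound the number of such $y$. Let $v=v^{(S_0)}(y)$ and $j\in\{0,J+1\}$ as before, with $r=S_0$; write $r'=r_j$, $v'=v_j$ (which is $r'$-good), $\ell'=\ell_{r'}$. As $x\in\Lambda(v,RS_0)$, $\tau_v\le s$. If $j=J+1$, then $\tau_{v_J}\le s$, so $r'/2=r_J<\rho(s)$ by (A1), (A2). So always $r'\le2\rho(s)$.

**Step 1. Points with $\hat T(y)>s-C_4r'$.** *These are at the front.* As in Section 11, Step 2 (Proposition 10.1(a) if $j=0$, Lemma 9.2 and Proposition 10.1(b) if $j=J+1$), there are at most $Cs^{d-1}$ such $y$.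

**Step 2. Points with $\hat T(y)\le s-C_4r'$ and $\tau_{v'}<16\rho(s)^2$.** *These are near the origin.* Such a $y$ is within $2Rr'$ of $B(16\rho(s)^2)$. By (A1) at the integer time $4\rho(s)^2$, $B(16\rho(s)^2)\subset\Lambda(0,4C_3\rho(s)^2)$, so there are at most $C\rho(s)^{2d}\le s^{d-1}$ such $y$.

The remaining points satisfy
$$\hat T(y)\le s-C_4r'\qquad\text{and}\qquad\tau_{v'}\ge16\rho(s)^2\ \big(\ge\max(4\tau_*,1)\big).\tag{12.1}$$
They lie in holes. Let $\Delta=s-\tau_{v'}$; since $\tau_{v'}\le\hat T(y)$, $\Delta\ge C_4r'$.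

**Step 3. A hole forces $2d$ heavy edges.** *We show that each of the $2d$ rays from $y$ contains an edge of weight of order $\Delta/\ell'$.* For each direction the ray $\{y+i\sigma e_k:0\le i\le\ell'\}$, $\sigma=\pm1$, is a connected set of diameter $\ell'$ in $\Lambda(v',Rr'/2)$, so it contains some $w\in\mathcal W$. By Lemma 7.2(i),(ii) and $\tau_{v'}\ge\tau_*$, $T(0,w)\le\hat T(y)+T(\hat y,w)\le\tau_{v'}+C_6r'$. As $T(0,y)>t\ge s-1$, the weights on the ray sum to more than $\Delta-1-C_6r'\ge\Delta/2$ (since $\Delta\ge C_4r'\ge2(C_6+1)r'$). So each ray contains an edge with $t_e>\alpha:=\Delta/(2\ell')$.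

Let $\mathcal E(y,r',\alpha)$ be the event that each of the $2d$ rays from $y$ of length $\ell_{r'}$ has an edge of weight $>\alpha$ and, if $r'>S_0$, the block of scale $r'/2$ containing $y$ is locally bad. It is determined by edges internal to $\Lambda(v^{(r')}(y),Rr')$, and it occurs for every $y$ with (12.1).

**Step 4. The probability of $\mathcal E$.** *Here $Y$ appears, and here $\mathrm{lb}^F$ is used to separate heavy edges from bad blocks.* Choose one edge per ray; the rays are edge-disjoint, so this gives a set $F$ with $|F|=2d$, in at most $\ell_{r'}^{2d}$ ways. Using $\mathrm{lb}\subset\mathrm{lb}^F$, the independence of $\mathrm{lb}^F$ from $(t_e)_{e\in F}$, and Lemma 7.1,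
$$\mathbf P(\mathcal E(y,r',\alpha))\le\pi_{r'}(\alpha):=\ell_{r'}^{2d}\,p'_{r'}\,\mathbf P(t_e>\alpha)^{2d}=\ell_{r'}^{2d}\,p'_{r'}\,\mathbf P(Y>\alpha),$$
where $p'_{S_0}=1$ and $p'_{r'}=p_{r'/2}$ for $r'>S_0$.

**Step 5. How many blocks can carry such points.** *We reduce to regular blocks at suitable times.* Call a block $v'$ of scale $r'$ *self-regular* if $\tau_{v'_i}\ge\tau_{v'}-(C_2-1)r'_i$ for all $i\ge0$, where $r'_i=2^ir'$ (the block is regular relative to its own time $\tau_{v'}$, up to the constant). Under (12.1), $v'$ is self-regular: by Lemma 7.2(ii), $\tau_{v'}\le\hat T(y)\le\max(\tau_{v'_i},\tau_*)+C_1r'_i$. If $C_1r'_i\le\tau_{v'}/2$, the maximum is at least $\tau_{v'}/2>\tau_{v'}/4\ge\tau_*$, so it is $\tau_{v'_i}$ and $\tau_{v'_i}\ge\tau_{v'}-C_1r'_i$. Otherwise $\tau_{v'}-2C_1r'_i<0\le\tau_{v'_i}$. And $C_2-1\ge2C_1$.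

If $\sigma$ is a multiple of $r'$, a self-regular $v'$ of scale $r'$ with $\tau_{v'}\in(\sigma-r',\sigma]$ is regular at $\sigma$, because $\tau_{v'_i}>\sigma-r'-(C_2-1)r'_i\ge\sigma-C_2r'_i$. So by Proposition 10.1(c) at time $\sigma$, for $16\rho(s)^2\le\sigma\le s$ (so that $r'\le2\rho(s)\le\sqrt\sigma$), there are at most $C(s/r')^{d-1}$ such blocks.

**Step 6. Counting the points.** *We apply the exploration lemma and sum over the ages of the holes.* Let $m_{v'}(\alpha)=\#\{y\in Q_{v'}:\mathcal E(y,r',\alpha)\}\le r'^d$, so $\mathbf Em_{v'}(\alpha)\le r'^d\pi_{r'}(\alpha)$. This is nonincreasing and right-continuous in $\alpha$, and its law does not depend on $v'\in r'\mathbb Z^d$. Let $\mathcal V_{r'}$ be the set of self-regular blocks of scale $r'$ with $16\rho(s)^2\le\tau_{v'}\le s-C_4r'$. Membership and $\alpha_{v'}=(s-\tau_{v'})/(2\ell_{r'})$ are determined by the exploration up to the touching of $\Lambda(v',Rr')$. The number of $y$ with (12.1) is at most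
$$\sum_{r'\le2\rho(s)}\ \sum_{v'\in\mathcal V_{r'}}m_{v'}(\alpha_{v'}),\qquad r'\ge S_0\text{ dyadic}.$$
Apply Lemma 8.1 to $f_{v'}(\theta)=r'^{-d}m_{v'}(\theta)$ on each coset with $u=\log^2s$. By Borel–Cantelli over integers $s$ (there are $O(\log\log s)$ scales), a.s. for all large $s$ this is at most
$$\sum_{r'\le2\rho(s)}\Big(2\sum_{v'\in\mathcal V_{r'}}r'^d\,\pi_{r'}(\alpha_{v'})+q\,r'^d\log^2s\Big).$$
The second part is at most $C\rho(s)^d\log^2s\le s^{d-1}$.

For the first part fix $r'$ and group the blocks by windows $\tau_{v'}\in(\sigma_k-r',\sigma_k]$, $\sigma_k=r'\lceil s/r'\rceil-kr'$. Since $\sigma_k-r'\ge s-(k+1)r'$ and $\tau_{v'}\le s-C_4r'$ with $C_4\ge4$, only $k\ge2$ occur, with $16\rho(s)^2\le\sigma_k\le s$. Also $s-\tau_{v'}\ge s-\sigma_k\ge(k-1)r'$. As $\pi_{r'}$ is nonincreasing, Step 5 bounds the first part for this $r'$ by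
$$C\Big(\frac s{r'}\Big)^{d-1}r'^d\sum_{k\ge2,\ (k-1)r'\le s}\pi_{r'}\Big(\frac{(k-1)r'}{2\ell_{r'}}\Big)\le Cs^{d-1}\int_0^s\pi_{r'}\Big(\frac z{2\ell_{r'}}\Big)dz\le Cs^{d-1}\,\ell_{r'}^{2d}\,p'_{r'}\cdot2\ell_{r'}\,\mathbf E[Y\wedge s].$$
Here we used $\int_0^s\mathbf P(Y>z/(2\ell_{r'}))\,dz=\mathbf E[(2\ell_{r'}Y)\wedge s]\le2\ell_{r'}\mathbf E[Y\wedge s]$. Since $\sum_{r'}\ell_{r'}^{2d+1}p'_{r'}<\infty$, the points with (12.1) number at most $Cs^{d-1}\mathbf E[Y\wedge s]+s^{d-1}$.

**Step 7. Conclusion.** *We pass from $s$ to $t$.* Altogether $\#\partial_{\rm e}B(t)\le C(s^{d-1}+s^{d-1}\mathbf E[Y\wedge s])$. Now $s\le2t$ and $\mathbf E[Y\wedge s]\le2\mathbf E[Y\wedge t]$. Moreover $\mathbf E[Y\wedge t]\ge\mathbf E[Y\wedge1]>0$ for $t\ge1$, because $\mathbf P(t_e=0)<p_c\le1$ implies $\mathbf P(Y>0)=\mathbf P(t_e>0)^{2d}>0$. So $\#\partial_{\rm e}B(t)\le Ct^{d-1}\mathbf E[Y\wedge t]$. With Section 11 this proves Theorem 1. $\blacksquare$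

## 13. Lower bounds: proof of Theorem 2

For finite $B$ let $\mathrm{fill}(B)$ be $B$ with the bounded components of its complement, and let $\hat A_s=\{\hat T\le s\}$.

**Step 1. $B(s)$ contains a large box, up to holes.** *We show: there is $c_2>0$ such that a.s. for all large integers $s$, $\Lambda(0,c_2s)\subset\hat A_s$ and $\Lambda(0,c_2s)\subset\mathrm{fill}(B(s))$.* Let $r$ be dyadic with $(2C_0R_1+1)r\in[s/8,s/2)$; then $r\ge\rho(s)$ for large $s$. Let $v=v^{(r)}(0)$. By (A2), $v$ is $r$-good, since $0\in\Lambda(v_j,Rr_j)$ for all $j$. Some $w_*\in\mathcal W$ (equal to $0$ or adjacent to $\mathcal C_0$) has $T(0,w_*)\le\tau_*\le s/4$, and $|w_*|\le r$ for large $s$. By Lemma 7.2(i), $T(0,w)\le\tau_*+(2C_0R_1+1)r\le s$ for $w\in\mathcal W\cap\Lambda(0,2r)\subset\Lambda(v,R_1r)$. For $z\in\Lambda(0,r)$, $|z-\hat z|\le\ell_r$ and so $\hat T(z)\le s$. If $z\in\Lambda(0,r)\setminus\mathrm{fill}(B(s))$, a path from $z$ to infinity avoiding $B(s)$ would have an initial piece in $\Lambda(z,\ell_r)$ of diameter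 $\ge\ell_r$, which meets $\mathcal W\cap\Lambda(0,2r)\subset B(s)$, a contradiction. As $r\ge s/(8(2C_0R_1+1))$, we are done.

**Step 2. The exterior boundary.** *We count lines.* For real $t$, $\mathrm{fill}(B(t))\supset\mathrm{fill}(B(\lfloor t\rfloor))\supset\Lambda(0,c_2\lfloor t\rfloor)$, since a vertex joined to infinity off $B(t)$ is joined to infinity off $B(\lfloor t\rfloor)$. At least $(c_2\lfloor t\rfloor)^{d-1}$ lines parallel to $e_1$ meet this box, and each contains an edge $\{x,x+e_1\}$ with $x\in\mathrm{fill}(B(t))$, $x+e_1\notin\mathrm{fill}(B(t))$. Then $x\in B(t)$ (otherwise $x$ and $x+e_1$ would lie in the same component of the complement of $B(t)$), and the edge is in $\partial_{\rm e}^{\rm ext}B(t)$. So $\#\partial_{\rm e}B(t)\ge\#\partial_{\rm e}^{\rm ext}B(t)\ge ct^{d-1}$.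

**Step 3. Many small boxes are reached near any given time.** *For $v\in3\mathbb Z^d$ let $\tau'_v=\min_{\Lambda(v,1)}T(0,\cdot)$; the boxes $\Lambda(v,1)$ tile $\mathbb Z^d$. We show: there are an integer $\kappa_2$ and $c_3>0$ such that a.s. for all large integers $s$*
$$\#\{v\in3\mathbb Z^d:\ |\tau'_v-s|\le\kappa_2\}\ge c_3s^{d-1}.\tag{13.1}$$
The set $\hat A_s$ is finite (Lemma 9.4) and contains $\Lambda(0,c_2s)$. So along lines parallel to $e_1$ there are at least $(c_2s)^{d-1}$ distinct $x'\notin\hat A_s$ adjacent to some $x\in\hat A_s$. Fix a dyadic $r_1\ge S_0$. By Lemma 9.2, applied to $x'$ with $z=x$ (note $\hat T(x')>s$ and $\hat T(x)\le s$), and Proposition 10.1(b), at most $\mathrm{Bad}(s,r_1)\le Cr_1^{-2}s^{d-1}\le\frac12(c_2s)^{d-1}$ of these $x'$ have $V:=v^{(r_1)}(x')$ not $r_1$-good, if $r_1$ is a large constant.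

For the others, Lemma 7.2(0),(i) gives $|x'-\hat x'|\le\ell_{r_1}$ and $s<\hat T(x')\le\hat T(x)+T(\hat x,\hat x')\le s+(2C_0R_1+1)r_1$. By (ii), $s<\max(\tau_V,\tau_*)+C_1r_1$, so $\tau_V\ge s-C_1r_1$ for large $s$. The box $\Lambda(v,1)\ni\hat x'$ lies in $\Lambda(V,Rr_1)$, so
$$s-C_1r_1\le\tau_V\le\tau'_v\le T(0,\hat x')\le s+(2C_0R_1+1)r_1 .$$
Each $v$ arises from at most $C$ points $x'$, as $|x'-v|\le\ell_{r_1}+1$. This gives (13.1).

**Step 4. Summing over times.** *We show: there are constants $u_0\ge1$ and $c_4>0$ such that a.s. for all large integers $n$ and all real $u_0\le u\le n/2$*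
$$\#\{v\in3\mathbb Z^d:\ n-u<\tau'_v\le n\}\ge c_4\,u\,n^{d-1}.\tag{13.2}$$
Take the integer times $s_i=n-\kappa_2-i(2\kappa_2+1)$, $i\ge0$, with $s_i-\kappa_2>n-u$. If $u\ge u_0:=4(2\kappa_2+1)$, there are at least $u/(4\kappa_2+2)-1\ge u/(8\kappa_2+4)$ of them. They satisfy $s_i>n/2$, and the intervals $[s_i-\kappa_2,s_i+\kappa_2]$ are disjoint and contained in $(n-u,n]$. Apply (13.1) at each $s_i$.

**Step 5. The full boundary.** *We count isolated vertices, using that the boxes $\Lambda(v,1)$ are fresh.* Let $t\in[n,n+1)$, and for $v\in3\mathbb Z^d$ let $Y_v$ be the minimum of the $2d$ weights at $v$; these edges are internal to $\Lambda(v,1)$. Suppose $v\ne0$, $\tau'_v\le n$ and $Y_v>n+1-\tau'_v$. The last edge of a path to $v$ starts in $\Lambda(v,1)$, so $T(0,v)\ge\tau'_v+Y_v>n+1>t$, while $\Lambda(v,1)$ contains a vertex of $B(n)\subset B(t)$. Being connected, $\Lambda(v,1)$ has an internal edge in $\partial_{\rm e}B(t)$. The boxes are disjoint, so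
$$\#\partial_{\rm e}B(t)\ge X_n:=\sum_{v\ne0}1\{\tau'_v\le n,\ Y_v>n+1-\tau'_v\}.$$
Lemma 8.1 with $f_v(\theta)=1\{Y_v>\theta\}$, $\chi=1\{v\ne0,\tau'_v\le n\}$, $\theta=n+1-\tau'_v$ (or $0$ when $\chi=0$), $u=\log^2n$, and Borel–Cantelli give a.s. for large $n$: $X_n\ge\frac12A_n-\log^2n$. Here, with $Y$ independent of everything else and $\mathbf E_Y$ the expectation over $Y$ alone,
$$A_n=\sum_{v\ne0:\ \tau'_v\le n}\mathbf P(Y>n+1-\tau'_v)\ge\mathbf E_Y\big[\#\{v:\ n+1-Y<\tau'_v\le n\}\big]-1\ge c\,n^{d-1}\,\mathbf E\big[(Y\wedge n)1_{\{Y\ge u_0+1\}}\big]-1 .$$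
The last step is (13.2) with $u=\min(Y-1,n/2)\ge\frac12(Y\wedge n)$ on $\{Y\ge u_0+1\}$; recall $u_0\ge1$.

If $\mathbf P(Y\ge u_0+1)>0$, the expectation on the right is bounded below by a positive constant for large $n$. Since $d\ge2$, the terms $1$ and $\log^2n$ are negligible, and
$$\#\partial_{\rm e}B(t)\ge cn^{d-1}\,\mathbf E\big[(Y\wedge n)1_{\{Y\ge u_0+1\}}\big].$$
If the probability is $0$, this bound is trivial. Finally $\mathbf E[Y\wedge t]\le u_0+1+\mathbf E[(Y\wedge t)1_{\{Y\ge u_0+1\}}]$ and $t\le2n$, so $Y\wedge t\le2(Y\wedge n)$. Adding the bound $\#\partial_{\rm e}B(t)\ge ct^{d-1}$ of Step 2 gives $\#\partial_{\rm e}B(t)\ge ct^{d-1}\mathbf E[Y\wedge t]$. This proves Theorem 2. $\blacksquare$
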